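\title{Syzygies of the residue field and local rings of type one}

\begin{abstract}
Let $R$ be a commutative noetherian local ring with residue field $k$, depth $t$ and type $r$, and let $n\ge t$. We prove that if the $n$-th syzygy $\Omega^nk$ is an $(n+2)$-syzygy module, then $r=1$; in particular, a Cohen--Macaulay ring with this property is Gorenstein. This answers a question of Dey and Takahashi. More precisely, if $L$ is an $(n+2)$-syzygy module, then $(\Omega^nk)^{\oplus a}\oplus L$ is an $(n+2)$-syzygy module if and only if $r$ divides $a$. The proof compares the first $n+1$ Bass numbers of $\Omega^nk$ with those of an arbitrary $(n+2)$-syzygy module.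
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $(R,\mathfrak m,k)$ is a commutative noetherian local ring, and modules are finitely generated, except for the terms of injective resolutions. For a module $N$ with minimal free resolution $\cdots\to F_1\to F_0\to N\to 0$, the $i$-th syzygy is $\Omega^iN=\operatorname{Im}(F_i\to F_{i-1})$ for $i\ge1$ and $\Omega^0N=N$, and $\beta_i(N)=\operatorname{rank}F_i$ is the $i$-th Betti number. A module $M$ is \emph{$m$-syzygy} if there is an exact sequence
\[
0\to M\to G_{m-1}\to\cdots\to G_0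
\]
with each $G_j$ free; $\mathsf{Syz}_m(R)$ denotes the full subcategory of $\operatorname{mod}R$ formed by these modules. The \emph{Bass numbers} and the \emph{Bass series} of $M$ are
\[
\mu^j(M)=\dim_k\operatorname{Ext}^j_R(k,M),\qquad I_M(z)=\sum_{j\ge0}\mu^j(M)z^j\in\mathbb Z[[z]].
\]
Betti and Bass numbers with negative index are $0$. The depth of $M$ is the least $j$ with $\mu^j(M)\neq0$. We write $t=\operatorname{depth}R$ and $r=\mu^t(R)$, the \emph{type} of $R$, so that $I_R(z)=rz^t+(\text{higher terms})$ with $r\ge1$. When $t=0$ the type is the dimension of the socle $\operatorname{soc}R=\{x\in R:\mathfrak mx=0\}$. A Cohen--Macaulay local ring is Gorenstein if and only if it has type one.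

By construction $\Omega^nk$ is $n$-syzygy. How much further to the right can its defining sequence be continued? For $n<t$, not at all: dimension shifting gives $\operatorname{Ext}^n_R(k,\Omega^nk)\cong\operatorname{Hom}_R(k,k)\ne0$, so $\Omega^nk$ has depth at most $n$, whereas an $(n+1)$-syzygy module has depth at least $\min\{n+1,t\}=n+1$ by the depth lemma. For $n\ge t$ and $R$ Gorenstein, it can be continued forever: $M=\Omega^nk$ is then maximal Cohen--Macaulay or zero, and the $R$-dual of a free resolution of $\operatorname{Hom}_R(M,R)$ shows that $M$ is $m$-syzygy for every $m$. So for $n\ge t$ the number of extra steps is a test for properties of Gorenstein type. At $n=t$ two facts are known: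
\begin{itemize}
\item[(a)] $(\Omega^tk)^{\oplus r}$ is $(t+2)$-syzygy;
\item[(b)] $\Omega^tk$ is $(t+2)$-syzygy if and only if $r=1$.
\end{itemize}
Dey and Takahashi \cite{DT} pose the following question.

\begin{quote}
\emph{Let $n\ge\operatorname{depth}R$ and assume that $\Omega^nk$ is $(n+2)$-syzygy. Does $R$ have type one? What if $R$ is also assumed to be Cohen--Macaulay?}
\end{quote}

The assumption holds, for instance, when $\mathsf{Syz}_{n+2}(R)$ is closed under direct summands (see the proof of Corollary~\ref{cor:main}). If $\Omega^nk$ is $(n+2)$-syzygy, then $\Omega^{n+1}k$ is $(n+3)$-syzygy, so the assumption can only become weaker as $n$ grows, and (b) settles its strongest instance. The simplest non-Gorenstein rings suggest the answer, and they also show that one cannot reduce to (b) by canceling syzygies.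

\begin{example}\label{ex:square}
Let $\mathfrak m^2=0$ and $e=\dim_k\mathfrak m\ge1$. Then $t=0$, $\operatorname{soc}R=\mathfrak m$, $r=e$, and $\Omega^1k=\mathfrak m\cong k^e$, so $\Omega^nk\cong k^{e^n}$. For $m\ge1$ we claim that $k^c$ is $m$-syzygy if and only if $e^{m-1}\mid c$. If $k^c$ is $m$-syzygy, then $k^c\cong\Omega^mN\oplus R^g$ for some $N$ and $g$ (Lemma~\ref{lem:syz}), and $g=0$ because $\mathfrak m\neq0$ kills $k^c$. The module $\Omega^1N\subseteq\mathfrak mF_0$ is a vector space $k^b$, so $c=be^{m-1}$. Conversely, $k^b$ embeds in $R^b$, so $\Omega^{m-1}(k^b)=k^{be^{m-1}}$ is $m$-syzygy. Hence $\Omega^nk$ is always $(n+1)$-syzygy, and $(\Omega^nk)^{\oplus a}=k^{ae^n}$ is $(n+2)$-syzygy if and only if $e^{n+1}\mid ae^n$, that is, $r\mid a$. On the other hand, if $e\geq2$ and $0\ne x\in\mathfrak m$, then $k$ and $(R/xR)^{e}$ have the same first syzygy $k^e$. So an isomorphism $\Omega^nk\cong\Omega^{n+2}N$ need not come from a relation between $\Omega^{n-1}k$ and $\Omega^{n+1}N$.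
\end{example}

The answer to both questions is yes.

\begin{theorem}\label{thm:A}
If $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$ for some $n\ge t$, then $r=1$. If moreover $R$ is Cohen--Macaulay, then $R$ is Gorenstein.
\end{theorem}

In fact the divisibility found in Example~\ref{ex:square} holds for every local ring.

\begin{theorem}\label{thm:B}
Let $n\ge t$, $a\ge0$ and $L\in\mathsf{Syz}_{n+2}(R)$. Then
\[
(\Omega^nk)^{\oplus a}\oplus L\in\mathsf{Syz}_{n+2}(R)\iff r\mid a .
\]
Moreover, $\Omega^nk\in\mathsf{Syz}_{n+1}(R)$ for every $n\geq t$.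
\end{theorem}

By the last assertion, and since rings of type greater than one exist (Example~\ref{ex:square} with $e\ge2$), the number $n+2$ in Theorem~\ref{thm:A} cannot be lowered.

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item The following are equivalent: $r=1$; $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$ for some $n\ge t$; $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$ for all $n\ge t$.
\item If $\mathsf{Syz}_{n+2}(R)$ is closed under direct summands for some $n\ge t$, then $r=1$.
\end{enumerate}
\end{corollary}

\begin{example}\label{ex:nonCM}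
Without the Cohen--Macaulay hypothesis one cannot conclude that $R$ is Gorenstein. Let $R=k[[x,y]]/(x^2,xy)$. Every element is uniquely $cx+f(y)$ with $c\in k$ and $f\in k[[y]]$, and $y\,(cx+f(y))=yf(y)$ vanishes only if $f=0$. Hence $\operatorname{soc}R=(x)\cong k$, so $t=0$ and $r=1$, and $\Omega^nk$ is $(n+2)$-syzygy for all $n\ge0$ by Corollary~\ref{cor:main}. But $\dim R=1$, so $R$ is not Cohen--Macaulay.
\end{example}

The implication ``$\Leftarrow$'' of Theorem~\ref{thm:B} is a direct construction (Section~\ref{sec:construct}). For ``$\Rightarrow$'' we need an invariant that is additive on direct sums, vanishes on $\mathsf{Syz}_{n+2}(R)$, and has order exactly $r$ on $\Omega^nk$. The invariant is the class of the Bass series in $\mathbb Z[[z]]/(z^{n+1},I_R(z))$: modulo $z^{n+1}$, the Bass series of an $(n+2)$-syzygy module is a multiple of $I_R(z)$, while for singular $R$ the Bass series of $\Omega^nk$ is a multiple of $I_R(z)$ plus $z^n$. Section~\ref{sec:small} carries this out by hand for $t=0$ and $n\le1$. Section~\ref{sec:vanish} proves the two vanishing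 lemmas that make Bass numbers additive along minimal resolutions, and Section~\ref{sec:bass} finishes the proof. Apart from textbook homological algebra, the only outside input is the structure theorem for the algebra $\operatorname{Ext}_R(k,k)$, recalled in Section~\ref{sec:vanish}. Facts (a) and (b) are not used; they are reproved as the case $n=t$.

\section{Constructing the exact sequences}\label{sec:construct}

We first collect the formal properties of syzygy modules.

\begin{lemma}\label{lem:syz}
\begin{enumerate}
\item $\mathsf{Syz}_m(R)$ is closed under finite direct sums and contains the free modules.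
\item If $0\to M\to G\to M'\to0$ is exact with $G$ free and $M'\in\mathsf{Syz}_s(R)$, then $M\in\mathsf{Syz}_{s+1}(R)$. In particular $\Omega^pM'\in\mathsf{Syz}_{s+p}(R)$ for all $p\geq0$.
\item If $G\to N$ is any free resolution and $m\geq1$, then $\operatorname{Im}(G_m\to G_{m-1})\cong\Omega^mN\oplus R^g$ for some $g\ge0$. Every $M\in\mathsf{Syz}_m(R)$ is isomorphic to $\Omega^mN\oplus R^g$ for some $N$ and $g$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (1), add the defining sequences, and use $0\to G\to G\to0\to\cdots\to0$ for a free module $G$. For (2), splice $0\to M\to G\to M'\to 0$ with the defining sequence of $M'$. For (3), recall that over a local ring $G\cong F\oplus T$, where $F$ is the minimal resolution of $N$ and $T$ is a direct sum of complexes $0\to R\xrightarrow{=}R\to0$; the images of the differentials of $T$ are free. Given $0\to M\to G_{m-1}\to\cdots\to G_0$ exact with $m\ge1$, let $N$ be the cokernel of the last map and continue to the left by a free resolution of $M$. This is a free resolution of $N$ in which $M=\operatorname{Im}(G_m\to G_{m-1})$.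
\end{proof}

If $t=0$, the socle provides the required sequences: $k$ embeds in $R$, and if $y_1,\dots,y_e$ generate $\mathfrak m$, then $k^r=\operatorname{soc}R$ is the kernel of $R\to R^e$, $u\mapsto(y_1u,\dots,y_eu)$. For $t>0$ the socle of $R$ is zero. We therefore write down the same sequences over a depth-zero quotient $\bar R$ of projective dimension $t$, and take $t$-th syzygies over $R$, which turns $\bar R$ into a free module.

\begin{proposition}\label{prop:construct}
For every $n\ge t$ one has $\Omega^nk\in\mathsf{Syz}_{n+1}(R)$ and $(\Omega^nk)^{\oplus r}\in\mathsf{Syz}_{n+2}(R)$.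
\end{proposition}

\begin{proof}
Since $\Omega^{n-t}$ commutes with direct sums and $\Omega^{n-t}\Omega^tk=\Omega^nk$, Lemma~\ref{lem:syz}(2) reduces the statement to $n=t$.

Let $\mathbf x=x_1,\dots,x_t$ be a maximal $R$-regular sequence and $\bar R=R/(\mathbf x)$. The Koszul complex on $\mathbf x$ is the minimal free resolution of $\bar R$, so $\Omega^t\bar R\cong R$. The standard isomorphism $\operatorname{Hom}_R(k,\bar R)\cong\operatorname{Ext}^t_R(k,R)$ gives $\operatorname{soc}\bar R\cong k^r$.

Let $0\to A\to B\to A'\to0$ be an exact sequence in which $B$ is a finite direct sum of copies of $\bar R$. The horseshoe lemma, applied to the minimal resolutions of $A$ and $A'$, produces a free resolution of $B$ and an exact sequence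
\begin{equation}\label{eq:horseshoe}
0\to\Omega^tA\to B_t\to\Omega^tA'\to0,
\end{equation}
where $B_t$ is the $t$-th syzygy in that resolution ($B_0=B$). By Lemma~\ref{lem:syz}(3), $B_t$ is the direct sum of $\Omega^tB$ and a free module, so $B_t$ is free. By Lemma~\ref{lem:syz}(2) we conclude: \emph{if $\Omega^tA'\in\mathsf{Syz}_s(R)$, then $\Omega^tA\in\mathsf{Syz}_{s+1}(R)$.}

Since $r\ge1$, there is an exact sequence $0\to k\to\bar R\to Z'\to0$. As $\Omega^tZ'\in\mathsf{Syz}_t(R)$, we get $\Omega^tk\in\mathsf{Syz}_{t+1}(R)$.

Let $Z=\bar R/\operatorname{soc}\bar R$. The map $\bar R\to\bar R^e$, $u\mapsto(y_1u,\dots,y_eu)$, has kernel $\operatorname{soc}\bar R$; let $W$ be its cokernel. We have exact sequences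
\[
0\to Z\to\bar R^e\to W\to0,\qquad 0\to k^r\to\bar R\to Z\to0 .
\]
From $\Omega^tW\in\mathsf{Syz}_t(R)$ the first gives $\Omega^tZ\in\mathsf{Syz}_{t+1}(R)$, and then the second gives $(\Omega^tk)^{\oplus r}\in\mathsf{Syz}_{t+2}(R)$.
\end{proof}

\section{The obstruction in depth zero}\label{sec:small}

Fix the notation used from now on: $F\to N$ is the minimal free resolution of a module $N$, with differentials $\partial_i\colon F_i\to F_{i-1}$, whose matrices have entries in $\mathfrak m$; $X_i=\Omega^iN$; and $p_i\colon F_i\to X_i$ is the canonical surjection. The sequence $0\to X_{i+1}\to F_i\to X_i\to0$ gives an exact sequence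
\[
\operatorname{Ext}^{j-1}_R(k,F_i)\xrightarrow{(p_i)_*}\operatorname{Ext}^{j-1}_R(k,X_i)\to\operatorname{Ext}^j_R(k,X_{i+1})\to\operatorname{Ext}^j_R(k,F_i)\xrightarrow{(p_i)_*}\operatorname{Ext}^j_R(k,X_i).
\]
Hence, \emph{whenever $(p_i)_*$ vanishes in degrees $j-1$ and $j$},
\begin{equation}\label{eq:add}
\mu^j(X_{i+1})=\mu^{j-1}(X_i)+\beta_i(N)\,\mu^j(R).
\end{equation}
The whole problem is to decide when $(p_i)_*$ vanishes. In the rest of this section $t=0$ and $R$ is not a field, so $0\ne\operatorname{soc}R\subseteq\mathfrak m$ and $r=\mu^0(R)=\dim_k\operatorname{soc}R$.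

\subsection*{The case $n=0$} Let $M=\operatorname{Ker}(\varphi\colon G_1\to G_0)$ be a $2$-syzygy module. We have $\operatorname{soc}G_u\cong\operatorname{soc}R\otimes_k(G_u/\mathfrak mG_u)$, and $\varphi$ acts on socles as $1\otimes\bar\varphi$, where $\bar\varphi$ is the reduction of $\varphi$ modulo $\mathfrak m$. Therefore $\mu^0(M)=r\dim_k\operatorname{Ker}\bar\varphi$. If $k^a\oplus L$ and $L$ are both $2$-syzygy, then $r$ divides $a+\mu^0(L)$ and $\mu^0(L)$, so $r\mid a$.

\subsection*{The case $n=1$} Now $\Omega^1k=\mathfrak m$ has $\mu^0(\mathfrak m)=r$, so the socle gives no obstruction, and we have to look at $\mu^1$. From $0\to\mathfrak m\to R\to k\to0$ we get, naturally in the module $Y$,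
\[
\operatorname{Ext}^1_R(k,Y)=\operatorname{Hom}_R(\mathfrak m,Y)\big/\{\text{maps }x\mapsto xy\text{ with }y\in Y\}.
\]

\emph{The residue field.} Take $N=k$ and $p_0\colon R\to k$. In degree $0$, $p_0$ kills $\operatorname{soc}R\subseteq\mathfrak m$. In degree $1$, let $\phi\colon\mathfrak m\to R$ be a homomorphism and $0\ne\sigma\in\operatorname{soc}R$. Then $\sigma\phi(x)=\phi(\sigma x)=0$, so $\phi(x)$ is never a unit and $p_0\phi=0$. Thus \eqref{eq:add} with $(i,j)=(0,1)$ gives $\mu^1(\mathfrak m)=1+\mu^1(R)$.

\emph{An arbitrary module.} Let $N$ be arbitrary. For $i\ge1$, $p_i$ vanishes on $\operatorname{soc}F_i$, because $X_i\subseteq F_{i-1}$ and $\partial_i$ has entries in $\mathfrak m$. Next, $(p_2)_*$ vanishes in degree $1$. Let $\partial_1=(\rho_{uv})$ and $\partial_2=(\theta_{vw})$, and let $\phi=(\phi_w)\colon\mathfrak m\to F_2$. Since $\theta_{vw}\in\mathfrak m$, for $x\in\mathfrak m$ we have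
\[
(\partial_2\phi(x))_v=\sum_w\theta_{vw}\phi_w(x)=\sum_w\phi_w(\theta_{vw}x)=x\,y_v,\qquad y_v=\sum_w\phi_w(\theta_{vw}).
\]
So $p_2\phi$ is multiplication into $y=(y_v)\in F_1$, and $y$ lies in $X_2=\operatorname{Ker}\partial_1$ because
\[
(\partial_1y)_u=\sum_w\phi_w\Bigl(\sum_v\rho_{uv}\theta_{vw}\Bigr)=0 .
\]
Now \eqref{eq:add} with $(i,j)=(2,0),(1,0),(2,1)$ gives $\mu^0(X_3)=r\beta_2(N)$, $\mu^0(X_2)=r\beta_1(N)$ and $\mu^1(X_3)=r\beta_1(N)+\beta_2(N)\mu^1(R)$.

\emph{Comparison.} Suppose that $\mathfrak m$ is $3$-syzygy, say $\mathfrak m\cong\Omega^3N\oplus R^g$. With $b_0=\beta_2(N)+g$ and $b_1=\beta_1(N)$ we obtain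
\[
r=rb_0,\qquad 1+\mu^1(R)=\mu^1(R)b_0+rb_1 .
\]
The first equation gives $b_0=1$, and then the second reads $rb_1=1$. Hence $r=1$.

The computation has three parts, and so has the general proof: a vanishing statement for all $N$ in the range $j<i$, a vanishing statement for $N=k$ in all degrees, and a triangular system of equations in which the summand $1=\mu^0(k)$ is isolated only after the lower equations have been solved.

\section{Two vanishing lemmas}\label{sec:vanish}

\subsection*{Reduction to $\operatorname{Ext}_R(k,N)$}
Since $\partial_i$ has entries in $\mathfrak m$, it induces zero on $\operatorname{Ext}^j_R(k,-)$. This only says that the image of $(p_i)_*$ dies in $\operatorname{Ext}^j_R(k,F_{i-1})$, and the map $\operatorname{Ext}^j_R(k,X_i)\to\operatorname{Ext}^j_R(k,F_{i-1})$ has a kernel, which is a quotient of $\operatorname{Ext}_R^{j-1}(k,X_{i-1})$. In Section~\ref{sec:small} we got past this kernel by also using $\partial_1\partial_2=0$. To use all the differentials at once, we replace $F_{i-1}$ by the complex $F_{i-1}\to\cdots\to F_0$; the kernel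 is then controlled by $\operatorname{Ext}^{j-i}_R(k,N)$.

We work in the derived category $\mathsf D$ of $R$, with cohomological grading and shift $(\Sigma Y)^q=Y^{q+1}$. For complexes $Y,Y'$ put $\operatorname{Ext}^j_R(Y,Y')=\operatorname{Hom}_{\mathsf D}(Y,\Sigma^jY')$; for modules this is the usual $\operatorname{Ext}$, and it is $0$ for $j<0$. For $\xi\in\operatorname{Ext}_R^j(Y,Y')$ and $\eta\in\operatorname{Ext}_R^l(Y',Y'')$, the composition product $\eta\xi=\Sigma^j\eta\circ\xi\in\operatorname{Ext}_R^{j+l}(Y,Y'')$ is bilinear and associative. We use three standard facts. A short exact sequence of complexes gives an exact triangle, and hence long exact sequences of $\operatorname{Ext}$ in both variables. If $Y'\to J$ is a quasi-isomorphism to a bounded-below complex of injectives, then $\operatorname{Ext}^j_R(Y,Y')=H^j\operatorname{Hom}_R(Y,J)$. If $Y$ is a bounded complex of free modules, then $\operatorname{Ext}^j_R(Y,Y')=H^j\operatorname{Hom}_R(Y,Y')$.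

Fix $i\ge0$. Let $C$ be the complex $F_{i-1}\to\cdots\to F_0$ with $C^q=F_{i-1-q}$ for $0\le q\le i-1$ (so $C=0$ if $i=0$), and let $C'$ be the complex $F_{i-1}\to\cdots\to F_0\to N$, with $N$ in degree $i$. The only cohomology of $C'$ is $H^0(C')=X_i$, so the inclusion $X_i\to C'$ is a quasi-isomorphism. The last term of $C'$ is a subcomplex $\Sigma^{-i}N$ with quotient $C$, and we obtain an exact triangle
\begin{equation}\label{eq:triangle}
\Sigma^{-i}N\xrightarrow{\ \Sigma^{-i}\gamma\ }X_i\xrightarrow{\ w\ }C\longrightarrow\Sigma^{1-i}N ,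
\end{equation}
which defines $\gamma\in\operatorname{Ext}^i_R(N,X_i)$. Here $w$ is the inclusion of $X_i$ in $C^0=F_{i-1}$, so $wp_i\colon F_i\to C$ is the chain map given by $\partial_i$ in degree $0$.

\begin{lemma}\label{lem:key}
Let $i,j\ge0$ and $\xi\in\operatorname{Ext}^j_R(k,F_i)$.
\begin{enumerate}
\item There is $\alpha\in\operatorname{Ext}^{j-i}_R(k,N)$ with $p_i\xi=\gamma\alpha$.
\item Any such $\alpha$ satisfies $\psi\alpha=0$ for all $\psi\in\operatorname{Ext}^l_R(N,k)$ with $l>i$.
\end{enumerate}
\end{lemma}

\begin{proof}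
(1) The triangle \eqref{eq:triangle} gives an exact sequence
\[
\operatorname{Ext}^{j-i}_R(k,N)\xrightarrow{\ \gamma\cdot\ }\operatorname{Ext}^j_R(k,X_i)\xrightarrow{\ w\cdot\ }\operatorname{Ext}^j_R(k,C),
\]
so it suffices to show that $wp_i$ induces zero on $\operatorname{Ext}^j_R(k,-)$. Let $R\to J$ be an injective resolution. Since $F_i$ and $C$ are bounded complexes of finitely generated free modules, $F_i\to J\otimes_RF_i$ and $C\to J\otimes_RC$ are quasi-isomorphisms, and the targets are bounded-below complexes whose terms are finite sums of the $J^q$. Also $\operatorname{Hom}_R(k,J^q\otimes_RG)\cong\operatorname{Hom}_R(k,J^q)\otimes_RG$, naturally in the finitely generated free module $G$. So the map on $\operatorname{Ext}$ is induced by the chain map with components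
\[
1\otimes\partial_i\colon\ \operatorname{Hom}_R(k,J^q)\otimes_RF_i\longrightarrow\operatorname{Hom}_R(k,J^q)\otimes_RF_{i-1}.
\]
These are zero, because $\partial_i$ has entries in $\mathfrak m$ and $\mathfrak m\operatorname{Hom}_R(k,J^q)=0$.

(2) Put $s=l-i\ge1$. In the first variable, \eqref{eq:triangle} gives an exact sequence
\[
\operatorname{Ext}^{s}_R(X_i,k)\xrightarrow{\ \cdot\gamma\ }\operatorname{Ext}^{s+i}_R(N,k)\longrightarrow\operatorname{Ext}^{s+1}_R(C,k).
\]
The last term is $H^{s+1}\operatorname{Hom}_R(C,k)$, which is $0$: the complex $C$ lives in degrees $\ge0$, so $\operatorname{Hom}_R(C,k)$ lives in degrees $\le0$. Hence $\psi=\eta\gamma$ with $\eta\in\operatorname{Ext}^s_R(X_i,k)$, and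
\[
\psi\alpha=\eta\gamma\alpha=(\eta p_i)\xi=0,
\]
since $\eta p_i\in\operatorname{Ext}^s_R(F_i,k)=0$ for $s\ge1$.
\end{proof}

\begin{lemma}\label{lem:A}
For every module $N$ and all $j<i$, the map $(p_i)_*\colon\operatorname{Ext}^j_R(k,F_i)\to\operatorname{Ext}^j_R(k,\Omega^iN)$ is zero.
\end{lemma}

\begin{proof}
In Lemma~\ref{lem:key}(1), $\alpha$ lies in $\operatorname{Ext}_R^{j-i}(k,N)=0$.
\end{proof}

\subsection*{The Ext algebra of a singular ring}
For $\Omega^nk$ the range $j<i$ is too small: to compute $\mu^n(\Omega^nk)$ from \eqref{eq:add} one starts at $(i,j)=(n-1,n)$. But for $N=k$ both $\alpha$ and $\psi$ in Lemma~\ref{lem:key} lie in the graded algebra $E=\bigoplus_{l\geq0}E^l$, $E^l=\operatorname{Ext}_R^l(k,k)$, with the Yoneda (composition) product, and $\alpha$ is killed by all elements of large degree. What we need is an element of positive degree of $E$ that is not a zero divisor. It comes from the following structure theorem of Milnor--Moore, Andr\'e and Sj\"odin; see \cite[\S10, Theorem~10.2.1]{Avr}.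

\begin{theorem}\label{thm:PBW}
The algebra $E$ is the universal enveloping algebra of a graded Lie algebra $\pi=\bigoplus_{l\ge1}\pi^l$, the homotopy Lie algebra of $R$. By the Poincar\'e--Birkhoff--Witt theorem, for any totally ordered homogeneous basis of $\pi$, the ordered monomials in which basis elements of odd degree have exponent at most $1$, and basis elements of even degree have arbitrary exponent, form a $k$-basis of $E$.
\end{theorem}

An ordered monomial is a product $\theta_1^{h_1}\cdots\theta_q^{h_q}$ in $E$ of basis elements $\theta_1<\dots<\theta_q$ of $\pi$. Only the basis of monomials is used below.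

\begin{proposition}\label{prop:tau}
If $R$ is singular, there is $\tau\in E^2$ such that $\tau^h\alpha\ne0$ for all $0\ne\alpha\in E$ and all $h\ge0$.
\end{proposition}

\begin{proof}
We first show that $\pi^2\ne0$. Note that $\dim_kE^l=\beta_l(k)$. Counting monomials of degree $1$ gives $\dim_k\pi^1=\beta_1(k)=e$, the embedding dimension of $R$. The monomials of degree $2$ are the basis elements of $\pi^2$ and the products of two distinct basis elements of $\pi^1$ in increasing order, so $\dim_k\pi^2=\beta_2(k)-\binom e2$.

By Tate, this number is $\dim_kH_1(K)$, where $K$ is the Koszul complex on minimal generators $y_1,\dots,y_e$ of $\mathfrak m$; here is the argument. Let $\epsilon_1,\dots,\epsilon_e$ be the basis of $K_1$ and $Z_1=\operatorname{Ker}(K_1\to K_0)$. Then $Z_1=\Omega^2k\subseteq\mathfrak mK_1$, and since $\mathfrak mH_1(K)=0$ there is an exact sequence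
\[
K_2/\mathfrak mK_2\to Z_1/\mathfrak mZ_1\to H_1(K)\to0 .
\]
The first map is injective: composed with $Z_1/\mathfrak mZ_1\to\mathfrak mK_1/\mathfrak m^2K_1$, it sends $\epsilon_u\wedge\epsilon_v$ ($u<v$) to the class of $y_u\epsilon_v-y_v\epsilon_u$, and these classes are linearly independent because the classes of the $y_u\epsilon_v$ form a basis of $\mathfrak mK_1/\mathfrak m^2K_1$. Hence $\beta_2(k)=\binom e2+\dim_kH_1(K)$. If $H_1(K)=0$, then $y_1,\dots,y_e$ is a regular sequence and $R$ is regular. So $\pi^2\ne0$ for singular $R$.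

Take $0\ne\tau\in\pi^2$, extend it to a homogeneous basis of $\pi$, and order the basis so that $\tau$ comes first. Since $\tau$ has even degree, its exponent is unrestricted, and left multiplication by $\tau$ raises that exponent by one. It thus maps the basis of Theorem~\ref{thm:PBW} injectively into itself, so it is injective on $E$, and so are its powers.
\end{proof}

Putting $\tau$ last in the order shows that right multiplication by $\tau$ is injective as well. So nothing depends on the convention for the order of the factors in the product of $E$, and for homogeneous $\alpha$ nothing depends on sign conventions.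

\begin{lemma}\label{lem:B}
If $R$ is singular and $N=k$, then $(p_i)_*\colon\operatorname{Ext}^j_R(k,F_i)\to\operatorname{Ext}^j_R(k,\Omega^ik)$ is zero for all $i,j\ge0$.
\end{lemma}

\begin{proof}
Let $\xi\in\operatorname{Ext}^j_R(k,F_i)$ and write $p_i\xi=\gamma\alpha$ with $\alpha\in E^{j-i}$, by Lemma~\ref{lem:key}(1). Choose $h$ with $2h>i$. Lemma~\ref{lem:key}(2) gives $\tau^h\alpha=0$, so $\alpha=0$ by Proposition~\ref{prop:tau}, and $p_i\xi=0$.
\end{proof}

\begin{remark}\label{rem:regular}
Let $R$ be regular of dimension $t$ and $N=k$. Then $p_t\colon F_t\to\Omega^tk\cong R$ is an isomorphism and $\operatorname{Ext}^t_R(k,R)\ne0$. So Lemma~\ref{lem:B} fails for every regular ring, and Lemma~\ref{lem:A} fails for $j=i$; here $E^l=0$ for $l>t$, and no $\tau$ exists. Lemma~\ref{lem:B} also shows that over a singular ring no $\Omega^ik$ has a nonzero free summand: otherwise $p_i$ followed by the projection onto $R$ is a split surjection $F_i\to R$, which is nonzero on $\operatorname{Ext}^t_R(k,-)$.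
\end{remark}

\section{Bass series of syzygies and the main theorems}\label{sec:bass}

\begin{proposition}\label{prop:I}
Let $n\geq0$ and $M\in\mathsf{Syz}_{n+2}(R)$. There is $b(z)\in\mathbb Z[z]$ with
\[
I_M(z)\equiv I_R(z)\,b(z)\pmod{z^{n+1}} .
\]
\end{proposition}

\begin{proof}
Write $M\cong\Omega^{n+2}N\oplus R^g$ by Lemma~\ref{lem:syz}(3), and put $\beta_i=\beta_i(N)$. By Lemma~\ref{lem:A}, \eqref{eq:add} holds for all $j<i$, which means that $I_{X_{i+1}}\equiv zI_{X_i}+\beta_iI_R\pmod{z^i}$. We claim that
\[
I_{X_{i+1}}(z)\equiv I_R(z)\sum_{l=0}^{i-1}\beta_{i-l}\,z^l\pmod{z^i}\qquad(i\ge0).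
\]
For $i=0$ there is nothing to prove. If the claim holds for $i-1$, multiplying it by $z$ gives $zI_{X_i}\equiv I_R\sum_{l=1}^{i-1}\beta_{i-l}z^l\pmod{z^i}$, and adding $\beta_iI_R$ gives the claim for $i$. Take $i=n+1$ and $b(z)=g+\sum_{l=0}^n\beta_{n+1-l}z^l$.
\end{proof}

\begin{proposition}\label{prop:II}
Let $R$ be singular, $n\ge0$ and $c(z)=\sum_{l=0}^{n-1}\beta_{n-1-l}(k)\,z^l$. Then
\[
I_{\Omega^nk}(z)=I_R(z)\,c(z)+z^nI_k(z)\equiv I_R(z)\,c(z)+z^n\pmod{z^{n+1}} .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:B}, \eqref{eq:add} holds for $N=k$ and all $i,j\ge0$, so $I_{\Omega^{i+1}k}=zI_{\Omega^ik}+\beta_i(k)I_R$. Applying this for $i=n-1,\dots,0$ gives the equality. The congruence follows from $\mu^0(k)=1$.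
\end{proof}

The two propositions explain the number $n+2$. The term that distinguishes $\Omega^nk$ sits in degree $n$. For an $(n+1)$-syzygy module Proposition~\ref{prop:I} controls the Bass series only modulo $z^n$, where this term is invisible; one further step is exactly what brings it into range.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The last assertion is part of Proposition~\ref{prop:construct}. If $r\mid a$, then $(\Omega^nk)^{\oplus a}\oplus L$ is a direct sum of $L$ and copies of $(\Omega^nk)^{\oplus r}$, so it lies in $\mathsf{Syz}_{n+2}(R)$ by Proposition~\ref{prop:construct} and Lemma~\ref{lem:syz}(1).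

Conversely, suppose that $M=(\Omega^nk)^{\oplus a}\oplus L\in\mathsf{Syz}_{n+2}(R)$. If $R$ is regular, then $\mathfrak m$ is generated by a maximal regular sequence $\mathbf x$, so $r=\dim_k\operatorname{soc}(R/(\mathbf x))=1$ and there is nothing to prove. Let $R$ be singular. Let $b(z)$ and $b'(z)$ be given by Proposition~\ref{prop:I} for $M$ and for $L$, and $c(z)$ by Proposition~\ref{prop:II}. Since $I_M=aI_{\Omega^nk}+I_L$, the polynomial $f(z)=\sum_qf_qz^q=b(z)-b'(z)-a\,c(z)\in\mathbb Z[z]$ satisfies
\begin{equation}\label{eq:cong}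
I_R(z)\,f(z)\equiv az^n\pmod{z^{n+1}} .
\end{equation}
Because $\mu^j(R)=0$ for $j<t$ and $\mu^t(R)=r$, the coefficient of $z^{t+q}$ on the left is
\[
rf_q+\sum_{l<q}\mu^{t+q-l}(R)f_l .
\]
For $0\le q<n-t$ this coefficient is $0$ by \eqref{eq:cong}, and since $r\ne0$, induction on $q$ gives $f_q=0$. For $q=n-t$, which is nonnegative by hypothesis, the coefficient is therefore $rf_{n-t}$, and \eqref{eq:cong} gives $rf_{n-t}=a$. Hence $r\mid a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Theorem~\ref{thm:B} with $a=1$ and $L=0$ gives $r\mid1$. The second assertion holds because a Cohen--Macaulay local ring of type one is Gorenstein; this is the only use of that hypothesis.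
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(1) By Theorem~\ref{thm:B} with $a=1$ and $L=0$, for each $n\ge t$ the condition $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$ is equivalent to $r=1$, which does not depend on $n$.

(2) By Proposition~\ref{prop:construct}, $(\Omega^nk)^{\oplus r}\in\mathsf{Syz}_{n+2}(R)$ with $r\ge1$. Closure under direct summands gives $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$, and Theorem~\ref{thm:A} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Avr}
Avramov, \emph{Infinite free resolutions}.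

\bibitem{DT}
Souvik Dey and Ryo Takahashi, \emph{On the Subcategories of $n$-Torsionfree Modules and Related Modules}, arXiv:2101.04465 (2021).

\end{thebibliography}
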